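# Saturated families for complete multipartite posets: linear size unless the poset is a chain

## 1. A maximal chain of sets and the poset $K_{1,2}$

Take the four sets
$$\emptyset\subset\{1\}\subset\{1,2\}\subset\{1,2,3\}.$$
They form a chain, so among them there are no three sets $A,B,C$ with $A\subsetneq B$, $A\subsetneq C$ and $B,C$ incomparable. Now add any one of the other four subsets of $\{1,2,3\}$. The sets $\{2\}$, $\{3\}$, $\{2,3\}$ are each incomparable to $\{1\}$, and $\{1,3\}$ is incomparable to $\{1,2\}$. Since $\emptyset$ lies strictly below everything else, each addition creates a forbidden triple $A,B,C$. So this family avoids the pattern, but every further set creates it.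

The same works in $\{1,\dots,n\}$. A maximal chain has $n+1$ members and no two incomparable sets. Any other $S$ is incomparable to some member $C$ of the chain (otherwise the chain could be enlarged), and $\emptyset$ lies strictly below $S$ and $C$. So there is a family with this property that has $n+1$ members.

Could a smaller family do it? Try $n=2$. The set $\{1,2\}$ must be in the family: if we add it, it is comparable to every set and below none, so it can play none of the roles $A,B,C$. Suppose the family is $\{\{1,2\},Z\}$, or just $\{\{1,2\}\}$. After one more set is added there are at most three sets, and one of them is $\{1,2\}$, which takes part in no pattern. So at least $3=n+1$ sets are needed.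

Compare the pattern $A\subsetneq B\subsetneq C$. The family $\{\emptyset,[n]\}$ does not contain it, and adding any other set creates it. Two sets suffice, whatever $n$ is. For the pattern "one set below two incomparable sets below one set", a maximal chain works again when $n\ge 2$: a new $S$ is incomparable to some $C$ in the chain, neither is $\emptyset$ or $[n]$, and $\emptyset,S,C,[n]$ form the pattern. So $n+1$ sets suffice. Is a linear number necessary?

The sizes $n+1$ and $2$ in these examples suggest a general question, which we now state precisely.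

**Definition (induced copy).** A poset $(\mathcal Q,\preceq)$ contains an induced copy of a poset $(\mathcal P,\preceq')$ if there is an injection $f:\mathcal P\to\mathcal Q$ such that $(f(\mathcal P),\preceq)$ is isomorphic to $(\mathcal P,\preceq')$ via $f$. Thus comparable elements go to comparable elements, and incomparable ones to incomparable ones. Below, "copy" always means induced copy, and families of subsets of $[n]=\{1,\dots,n\}$ are ordered by inclusion.

**Definition (saturation).** A family $\mathcal F$ of subsets of $[n]$ is $\mathcal P$-saturated if it contains no copy of $\mathcal P$, but $\mathcal F\cup\{S\}$ contains one for every $S\subseteq[n]$ with $S\notin\mathcal F$. The induced saturation number $\mathrm{sat}^*(n,\mathcal P)$ is the smallest size of a $\mathcal P$-saturated family of subsets of $[n]$.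

Saturated families exist: they are exactly the inclusion-maximal $\mathcal P$-free families, and every $\mathcal P$-free family extends to one.

**Definition (complete multipartite poset).** For positive integers $n_1,\dots,n_k$, the poset $K_{n_1,\dots,n_k}$ has as ground set the disjoint union of antichains (layers) $L_1,\dots,L_k$ with $|L_i|=n_i$, and $x<y$ exactly when $x\in L_i$, $y\in L_j$ with $i<j$.

So $K_{1,2}$ is the first pattern, $K_{1,1,1}$ is a chain with three elements, $K_{1,2,1}$ is the diamond, and $K_{2,2}$ has two incomparable elements below two incomparable elements. A list of length $0$ gives the empty poset, of which every family contains a copy.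

The problem comes from Maria-Romina Ivan and Sean Jaffe, "Gluing Posets and the Dichotomy of Poset Saturation Numbers", arXiv:2503.12223 (2025).

**Conjecture.** Let $n_1,\dots,n_k$ be positive integers, at least one of them not equal to $1$. Then $\mathrm{sat}^*(n,K_{n_1,\dots,n_k})=\Theta(n)$ as $n\to\infty$ with $n_1,\dots,n_k$ fixed.

The conjecture is true. Here is what we shall prove.

**Theorem 1.** Let $P=K_{n_1,\dots,n_k}$.

1. (Upper bound) For all $n_1,\dots,n_k\ge1$ there is a constant $C$ with $\mathrm{sat}^*(n,P)\le Cn$ for all large $n$. If all $n_i=1$, then $\mathrm{sat}^*(n,P)=O(1)$.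
2. (Lower bound) If some $n_\ell\ge2$, then $\mathrm{sat}^*(n,P)\ge(n+1)/5$ for every $n\ge1$.
3. (Sharper) If $n_1\ge2$ or $n_k\ge2$, then $\mathrm{sat}^*(n,P)\ge n+1$. This is attained for $K_{1,2}$.

Hence $\mathrm{sat}^*(n,P)=\Theta(n)$ if some $n_i\ne1$, and $\mathrm{sat}^*(n,P)=O(1)$ otherwise.

We write $S+x=S\cup\{x\}$ and $S-x=S\setminus\{x\}$. One symmetry is used throughout: replacing every member of a family by its complement reverses inclusions, so it turns a $K_{n_1,\dots,n_k}$-saturated family into a $K_{n_k,\dots,n_1}$-saturated family. We call this duality.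

We prove part 3 first, then part 2, then part 1.

## 2. Testing for copies below and above one layer

For the lower bounds let $\mathcal F$ be $P$-saturated, put $m=|\mathcal F|$, and fix $\ell$ with $n_\ell\ge2$. Then $P$ has at least two elements, so the empty family is not $P$-saturated, and $m\ge1$.

**Definition (the tests $a$ and $b$).** For $S\subseteq[n]$ let

* $a(S)=1$ if $\mathcal F$ contains a copy of $K_{n_1,\dots,n_{\ell-1}}$ with all members $\subseteq S$, and $a(S)=0$ otherwise;
* $b(S)=1$ if $\mathcal F$ contains a copy of $K_{n_{\ell+1},\dots,n_k}$ with all members $\supseteq S$, and $b(S)=0$ otherwise.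

So $a$ is increasing and $b$ is decreasing in $S$. Moreover $a\equiv1$ if $\ell=1$, and $b\equiv1$ if $\ell=k$. For $K_{1,2}$ with $\ell=2$, the statement $a(S)=1$ just says that some member of $\mathcal F$ is contained in $S$.

**Observation (O1).** If $Z_1,\dots,Z_{n_\ell}\in\mathcal F$ form an antichain, then $a(\bigcap Z_j)=b(\bigcup Z_j)=1$ is impossible.

*Proof.* Since $n_\ell\ge2$ and the $Z_j$ form an antichain, $\bigcap Z_j\subsetneq Z_i\subsetneq\bigcup Z_j$ for each $i$. If both values were $1$, there would be a copy of $K_{n_1,\dots,n_{\ell-1}}$ inside $\bigcap Z_j$, strictly below every $Z_i$, and a copy of $K_{n_{\ell+1},\dots,n_k}$ whose members contain $\bigcup Z_j$, strictly above every $Z_i$ and hence above the lower copy. Together they form a copy of $P$ in $\mathcal F$. $\square$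

**Observation (O2).** Let $S\notin\mathcal F$. Then $\mathcal F\cup\{S\}$ has a copy of $P$; it uses $S$, say in layer $j$, and its other members lie in $\mathcal F$.

* If $j<\ell$, then $a(S)=0$, $b(S)=1$, and $\mathcal F$ contains a copy of $K_{n_\ell,\dots,n_k}$ strictly above $S$, whose first layer $Z_1,\dots,Z_{n_\ell}$ has $b(\bigcup Z_i)=1$.
* If $j>\ell$, then $a(S)=1$, $b(S)=0$, and $\mathcal F$ contains a copy of $K_{n_1,\dots,n_\ell}$ strictly below $S$, whose last layer $Y_1,\dots,Y_{n_\ell}$ has $a(\bigcap Y_i)=1$.
* If $j=\ell$, then $a(S)=b(S)=1$, and there are $Z_2,\dots,Z_{n_\ell}\in\mathcal F$ such that $\{S,Z_2,\dots,Z_{n_\ell}\}$ is an antichain of size $n_\ell$ and $a(S\cap\bigcap Z_i)=b(S\cup\bigcup Z_i)=1$. In particular $a(Z_i)=b(Z_i)=1$.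

So whether $j<\ell$, $j=\ell$ or $j>\ell$ is determined by $(a(S),b(S))=(0,1),(1,1),(1,0)$ respectively.

*Proof.* Let $j<\ell$. Layers $\ell,\dots,k$ lie strictly above $S$ and in $\mathcal F$. Layers $\ell+1,\dots,k$ contain each $Z_i$, hence contain $\bigcup Z_i\supseteq S$; so $b(\bigcup Z_i)=1$ and $b(S)=1$. By (O1), $a(\bigcap Z_i)=0$. As $S\subseteq\bigcap Z_i$ and $a$ is increasing, $a(S)=0$.

Let $j>\ell$. Layers $1,\dots,\ell$ lie strictly below $S$. Layers $1,\dots,\ell-1$ are contained in $\bigcap Y_i\subseteq S$, so $a(\bigcap Y_i)=a(S)=1$. By (O1), $b(\bigcup Y_i)=0$, and since $\bigcup Y_i\subseteq S$ and $b$ is decreasing, $b(S)=0$.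

Let $j=\ell$. Let $Z_2,\dots,Z_{n_\ell}$ be the other members of layer $\ell$. The layers below $\ell$ are contained in $S\cap\bigcap Z_i$, and the layers above contain $S\cup\bigcup Z_i$. Monotonicity gives the values at $S$ and at each $Z_i$. $\square$

## 3. Layers at the ends: $n+1$ sets

A maximal chain has one step $X-i\to X$ for each element $i$. We show that when an end layer has size at least $2$, every saturated family has such a step for each $i$. This is enough, by a small graph argument.

**Forest observation (FO).** Suppose $\mathcal F\neq\emptyset$ and for every $i$ in a set $I_0$ there is $X_i\in\mathcal F$ with $i\in X_i$ and $X_i-i\in\mathcal F$. Then $|I_0|\le m-1$.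

*Proof.* Consider the graph with vertex set $\mathcal F$ and the edges $\{X_i-i,X_i\}$ for $i\in I_0$, the edge being labeled $i$. Different labels give different edges, so there are $|I_0|$ edges. Walking along an edge changes exactly one element of the current set, namely its label. Around a cycle we return to the starting set, so each label is met an even number of times; but every edge of a cycle is used once and each label sits on one edge only. So there is no cycle, and a forest on $m\ge1$ vertices has at most $m-1$ edges. $\square$

**Proof of part 3.** By duality we may assume $n_k\ge2$, and we take $\ell=k$. Then $b\equiv1$.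

**Step 1: the full set belongs to $\mathcal F$.** This provides a starting point from which to descend. If $[n]\notin\mathcal F$, then $\mathcal F\cup\{[n]\}$ has a copy of $P$ using $[n]$. Nothing lies strictly above $[n]$, so it is in layer $k$. But $n_k\ge2$, and $[n]$ is comparable to every set, a contradiction.

**Step 2: for each $i$ there is $X\in\mathcal F$ with $i\in X$ and $X-i\in\mathcal F$.** This is the hypothesis of (FO) with $I_0=[n]$.

Suppose first $a([n]-i)=0$. If $[n]-i\notin\mathcal F$, then (O2) applies with $j<k$, so $n_k\ge2$ sets lie strictly above $[n]-i$. Only $[n]$ does. So $[n]-i\in\mathcal F$ and $X=[n]$ works.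

Suppose now $a([n]-i)=1$. Let $X$ be an inclusion-minimal member of
$$\{X\in\mathcal F: i\in X,\ a(X-i)=1\},$$
which contains $[n]$. Suppose $X-i\notin\mathcal F$. As $(a,b)(X-i)=(1,1)$, (O2) gives $Z_2,\dots,Z_{n_k}\in\mathcal F$ forming an antichain with $X-i$, such that $a(W)=1$ for $W=(X-i)\cap\bigcap Z_j$. We replace $X-i$ by $X$ and check that we still have an antichain. The inclusion $Z_j\supseteq X$ is impossible, since then $Z_j\supseteq X-i$. If $Z_j\subseteq X$, then $i\in Z_j$, since otherwise $Z_j\subseteq X-i$, and $Z_j\ne X$. Now $W\subseteq Z_j-i$, so $a(Z_j-i)\ge a(W)=1$, and $Z_j\subsetneq X$ contradicts the minimality of $X$. So $\{X,Z_2,\dots,Z_{n_k}\}$ is an antichain of size $n_k$ in $\mathcal F$ with $a(X\cap\bigcap Z_j)\ge a(W)=1$ and $b\equiv1$. This contradicts (O1). Hence $X-i\in\mathcal F$.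

**Step 3: conclusion.** It remains to count. By (FO), $n\le m-1$. The maximal chain of Section 1 is $K_{1,2}$-saturated and has $n+1$ members, so the bound is attained for $K_{1,2}$. $\square$

## 4. An interior layer: the value of $b$ at the union

Let us run the same argument when only an interior $n_\ell$ is at least $2$, as in the diamond. Suppose $i\in X\in\mathcal F$, $X-i\notin\mathcal F$ and $(a,b)(X-i)=(1,1)$. We get $Z_2,\dots,Z_{n_\ell}$ with
$$a\bigl((X-i)\cap\bigcap Z_j\bigr)=1,\qquad b\bigl((X-i)\cup\bigcup Z_j\bigr)=1,$$
and we want to contradict (O1) for $\{X,Z_2,\dots,Z_{n_\ell}\}$. The first value survives when $X-i$ is replaced by $X$, since $a$ is increasing. The second may not: $b$ is decreasing, and $b(X\cup\bigcup Z_j)$ may drop to $0$. For an end layer $b$ was constant, and this never arose.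

The argument is saved for those $i$ whose addition never changes $a$ or $b$.

**Definition (relevant element).** Let $h$ be a $0/1$ function on the subsets of a finite set $\Phi$. An element $x\in\Phi$ is relevant for $h$ if $h(S)\ne h(S+x)$ for some $S\subseteq\Phi$ with $x\notin S$. Let $V_a$ and $V_b$ be the sets of elements of $[n]$ relevant for $a$ and for $b$.

For example, let $\Phi=\{1,2,3,4\}$ and let $h(S)=1$ iff $S\supseteq\{1,2\}$ or $S\supseteq\{2,3\}$. Then $1,2,3$ are relevant and $4$ is not. A function with no relevant element is constant, since one can pass from $\emptyset$ to any set by adding elements one at a time.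

We need to know that few elements are relevant, compared with $m=|\mathcal F|$. This does not follow from the definition of $a$ alone. If a family has the single member $Z$, the function "some member of the family is contained in $S$" has all $|Z|$ elements of $Z$ as relevant elements. So saturation must enter. The next section shows $|V_a|,|V_b|\le2m$.

## 5. Relevant elements are charged to members of $\mathcal F$

**Witnesses.** We first record what saturation gives at a place where $a$ jumps. Suppose $x\notin S$, $a(S)=0$, $a(S+x)=1$.

(α) There is $Y\in\mathcal F$ with $x\in Y\subseteq S+x$. Otherwise a copy witnessing $a(S+x)=1$ would have all its members inside $S$, and $a(S)=1$.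

(β) There is $Z\in\mathcal F$ with $S\subseteq Z$ and $x\notin Z$. If $S\in\mathcal F$, take $Z=S$. Otherwise $a(S)=0$ puts us in the case $j<\ell$ of (O2): there is an antichain $Z_1,\dots,Z_{n_\ell}\in\mathcal F$ above $S$ with $b(\bigcup Z_i)=1$. If all $Z_i$ contained $x$, then $\bigcap Z_i\supseteq S+x$ and $a(\bigcap Z_i)=1$, contradicting (O1). So some $Z_i$ omits $x$.

The plan is to fix the relevant elements one at a time, each to "out" or to "in". If $x$ is put out, the set $Y$ of (α) is charged; if $x$ is put in, the set $Z$ of (β) is charged. The danger is that fixing one element can make others irrelevant, and they would escape uncounted. For the function $h(S)=1$ iff $S\supseteq\{2,3\}$, putting $2$ out makes $h$ constant and loses $3$, while putting $2$ in leaves "$3\in S$" and loses nothing. The next lemma says that a good choice always exists.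

For $h$ on $2^\Phi$ and $x\in\Phi$ let $h|_{x=0}(S)=h(S)$ and $h|_{x=1}(S)=h(S+x)$, as functions of $S\subseteq\Phi-x$.

**Lemma 2.** Let $h$ be a nonconstant increasing $0/1$ function on $2^\Phi$ with set of relevant elements $\mathrm{Rel}$. For some $x\in\mathrm{Rel}$, one of $h|_{x=0}$ and $h|_{x=1}$ has set of relevant elements exactly $\mathrm{Rel}-x$.

*Proof.*

**Step 1: describe relevance by minimal true sets and by their transversals.** The two descriptions are adapted to the two restrictions. Here $h$ may be any increasing function, constant or not. Call $S$ true if $h(S)=1$ and false otherwise. Let $\mathcal A$ be the set of inclusion-minimal true sets and $\mathcal T$ the set of complements in $\Phi$ of the maximal false sets. Then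
$$h(S)=1\iff S\supseteq A\text{ for some }A\in\mathcal A,\qquad h(S)=0\iff S\cap T=\emptyset\text{ for some }T\in\mathcal T. \tag{1}$$
A set $T$ meets every $A\in\mathcal A$ (is a transversal of $\mathcal A$) iff no $A$ lies in $\Phi\setminus T$, that is, iff $h(\Phi\setminus T)=0$. So the transversals are the complements of the false sets, and $\mathcal T$ is the set of minimal transversals of $\mathcal A$.

We claim $\mathrm{Rel}=\bigcup\mathcal A=\bigcup\mathcal T$. If $x\in A\in\mathcal A$, then $h(A-x)=0\ne h(A)$. Conversely, if $h(S)=0$ and $h(S+x)=1$, some $A\in\mathcal A$ has $A\subseteq S+x$ and $A\not\subseteq S$, so $x\in A$. If $x\in T\in\mathcal T$, then $\Phi\setminus T$ is a maximal false set, so $h(\Phi\setminus T)=0$ and $h((\Phi\setminus T)+x)=1$. Conversely, if $h(S)=0$ and $h(S+x)=1$, some $T\in\mathcal T$ has $S\cap T=\emptyset\ne(S+x)\cap T$, so $x\in T$.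

**Step 2: find the relevant elements of the restrictions.** By (1), for $S\subseteq\Phi-x$ we have $h(S)=1$ iff $S$ contains some $A\in\mathcal A$ with $x\notin A$. These $A$ form an antichain, so they are the minimal true sets of $h|_{x=0}$. Likewise $h(S+x)=0$ iff some $T\in\mathcal T$ has $x\notin T$ and $S\cap T=\emptyset$, so these $T$ are the complements in $\Phi-x$ of the maximal false sets of $h|_{x=1}$. By Step 1, applied to the restrictions, their relevant sets are
$$\bigcup\{A\in\mathcal A:x\notin A\}\ \text{ for } h|_{x=0},\qquad \bigcup\{T\in\mathcal T:x\notin T\}\ \text{ for } h|_{x=1}. \tag{2}$$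
Both are contained in $\mathrm{Rel}-x$. We must choose $x$ so that one of them is all of $\mathrm{Rel}-x$.

**Step 3: choose $x$.** The choice is an element lying in as few minimal true sets as possible. Now $h$ is nonconstant, so $\mathrm{Rel}\ne\emptyset$. Let $\mathcal A_x=\{A\in\mathcal A:x\in A\}$ and choose $x\in\mathrm{Rel}$ with $|\mathcal A_x|$ minimum.

If no $y\in\mathrm{Rel}-x$ has $\mathcal A_y\subseteq\mathcal A_x$, then every $y\in\mathrm{Rel}-x$ lies in some $A\in\mathcal A$ with $x\notin A$, and by (2) $h|_{x=0}$ works.

Otherwise some $y\in\mathrm{Rel}-x$ has $\mathcal A_y\subseteq\mathcal A_x$, and then $\mathcal A_y=\mathcal A_x$ because $|\mathcal A_x|$ is minimum. So every $A\in\mathcal A$ contains both of $x,y$ or neither. Exchanging $x$ and $y$ fixes every $A$, so $\mathcal T$ is invariant under this exchange. No $T\in\mathcal T$ contains both $x$ and $y$: by minimality of $T$ the set $T-x$ is not a transversal, so some $A\in\mathcal A$ has $A\cap T=\{x\}$; since $x\in A$ implies $y\in A$, we get $y\notin T$. Now let $v\in\mathrm{Rel}-x$ and choose $T\in\mathcal T$ with $v\in T$.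 If $x\notin T$, then $v$ is relevant for $h|_{x=1}$ by (2). If $x\in T$, then $y\notin T$, and the exchange gives $T-x+y\in\mathcal T$, which contains $v$ (as $v\in T$, $v\ne x$) and not $x$. Again $v$ is relevant for $h|_{x=1}$. So $h|_{x=1}$ works. $\square$

In the example with $\mathcal A=\{\{1,2\},\{2,3\}\}$ we have $\mathcal T=\{\{2\},\{1,3\}\}$. The minimum of $|\mathcal A_x|$ is attained at $x=1$, no $y$ satisfies $\mathcal A_y\subseteq\mathcal A_1$, and $h|_{1=0}$ has the single minimal true set $\{2,3\}$ and relevant set $\{2,3\}$.

**Lemma 3.** $|V_a|\le2m$ and $|V_b|\le2m$.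

*Proof.*

**Step 1: reduce to $a$.** Duality lets us treat only one of the two functions. Let $\mathcal F^c$ be the family of complements. It is $K_{n_k,\dots,n_1}$-saturated and has $m$ members; the layer of size $n_\ell$ now has index $k+1-\ell$. Its function $a^c$ satisfies $a^c(S)=b([n]\setminus S)$, since complementing a copy of $K_{n_k,\dots,n_{\ell+1}}$ inside $S$ gives a copy of $K_{n_{\ell+1},\dots,n_k}$ above $[n]\setminus S$. So $a^c$ and $b$ have the same relevant elements, and the bound for $a^c$ gives the bound for $b$.

**Step 2: eliminate the relevant elements one by one.** This orders $V_a$ so that each element can be charged. Maintain disjoint sets $\mathrm{In},\mathrm{Out}$, initially empty, and the function $S\mapsto a(\mathrm{In}\cup S)$ on the subsets of $\Phi=[n]\setminus(\mathrm{In}\cup\mathrm{Out})$. While this function is nonconstant, apply Lemma 2 to it. Move the element $x$ found there to $\mathrm{Out}$ if $h|_{x=0}$ works, and to $\mathrm{In}$ otherwise. Each step removes exactly $x$ from the set of relevant elements, and we stop when none is left. So there are exactly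 $|V_a|$ steps.

**Step 3: charge each step to a member of $\mathcal F$.** This bounds the number of steps. Before the step $x$ is relevant, so there is $S\subseteq\Phi-x$ with $a(\mathrm{In}\cup S)=0$ and $a((\mathrm{In}\cup S)+x)=1$.

If $x$ goes to $\mathrm{Out}$, (α) gives $Y\in\mathcal F$ with $x\in Y\subseteq(\mathrm{In}\cup S)+x$. Before the step $Y$ is disjoint from $\mathrm{Out}$; after it, $Y$ meets $\mathrm{Out}$. As $\mathrm{Out}$ only grows, each $Y$ is charged in this way at most once.

If $x$ goes to $\mathrm{In}$, (β) gives $Z\in\mathcal F$ with $Z\supseteq\mathrm{In}\cup S\supseteq\mathrm{In}$ and $x\notin Z$. Before the step $Z$ contains $\mathrm{In}$; after it, it no longer does. As $\mathrm{In}$ only grows, each $Z$ is charged in this way at most once.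

So $|V_a|\le m+m=2m$. $\square$

## 6. The bound $(n+1)/5$

**Proof of part 2.** Let $\mathcal M=\{S\subseteq[n]:a(S)=b(S)=1\}$.

**Step 1: the case $\mathcal M=\emptyset$, $a\equiv0$.** Here $\mathcal F$ is large for a direct reason. Suppose $S=[n]-x\notin\mathcal F$. Since $a(S)=0$, (O2) gives $j<\ell$ and an antichain of size $n_\ell\ge2$ strictly above $[n]-x$, which is impossible. So all $[n]-x$ are in $\mathcal F$ and $m\ge n\ge(n+1)/5$.

**Step 2: the case $\mathcal M=\emptyset$, $a\not\equiv0$.** We find many members of $\mathcal F$ just above a minimal true set of $a$. Let $S$ be a minimal set with $a(S)=1$. For $x\in S$ we have $a(S-x)=0$, so $S\subseteq V_a$. As $\mathcal M=\emptyset$, $b(S)=0$, and so $b=0$ on all supersets of $S$.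

Let $w\notin V_a$; then $w\notin S$. Suppose $S+w\notin\mathcal F$. Since $(a,b)(S+w)=(1,0)$, (O2) gives a copy of $K_{n_1,\dots,n_\ell}$ in $\mathcal F$ strictly below $S+w$, whose layer $\ell$, say $Y_1,\dots,Y_{n_\ell}$, has $a(\bigcap Y_i)=1$. Since $w\notin V_a$, also $a(\bigcap Y_i-w)=1$. But $\bigcap Y_i-w\subseteq S$, so minimality of $S$ gives $\bigcap Y_i-w=S$. Hence $S\subseteq Y_i\subsetneq S+w$, so $Y_i=S$ for every $i$, contradicting $n_\ell\ge2$. So $S+w\in\mathcal F$ for every $w\notin V_a$. These are distinct sets, so with Lemma 3
$$m\ge n-|V_a|\ge n-2m,\qquad\text{i.e. } m\ge n/3.$$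
For $n\ge2$ we have $n/3\ge(n+1)/5$. For $n=1$ use $m\ge1$.

**Step 3: if $\mathcal M\ne\emptyset$, then $\mathcal F\cap\mathcal M\ne\emptyset$.** The steps that follow work inside this set, so it must be nonempty. If $S\in\mathcal M\setminus\mathcal F$, then $j=\ell$ in (O2), and $Z_2\in\mathcal F$ has $a(Z_2)=b(Z_2)=1$.

From now on $\mathcal M\ne\emptyset$ and $i\notin V_a\cup V_b$. For $S\not\ni i$ we then have $a(S)=a(S+i)$ and $b(S)=b(S+i)$, so $S\in\mathcal M\iff S+i\in\mathcal M$.

**Step 4: some $X\in\mathcal F\cap\mathcal M$ contains $i$.** This replaces the starting point $[n]$ of Section 3. Suppose not, and let $Z$ be a maximal member of $\mathcal F\cap\mathcal M$. Then $i\notin Z$, and $Z+i\in\mathcal M$. As $Z+i$ contains $i$, it is not in $\mathcal F$. By (O2) there are $Z_2,\dots,Z_{n_\ell}\in\mathcal F\cap\mathcal M$ forming an antichain with $Z+i$; by assumption none of them contains $i$. No $Z_j\subseteq Z$, as then $Z_j\subseteq Z+i$. No $Z_j\supsetneq Z$, by maximality of $Z$. So $\{Z,Z_2,\dots,Z_{n_\ell}\}$ is an antichain of size $n_\ell$ in $\mathcal F$. Since $i\notin Z_2$,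 the sets $Z\cap\bigcap Z_j$ and $(Z+i)\cap\bigcap Z_j$ are equal, so $a(Z\cap\bigcap Z_j)=1$. Also $b(Z\cup\bigcup Z_j)\ge b((Z+i)\cup\bigcup Z_j)=1$. This contradicts (O1).

**Step 5: if $X$ is minimal among the members of $\mathcal F\cap\mathcal M$ containing $i$, then $X-i\in\mathcal F$.** This is the descent of Section 3, now with the value of $b$ under control. Suppose $X-i\notin\mathcal F$. Since $X-i\in\mathcal M$, (O2) gives $Z_2,\dots,Z_{n_\ell}\in\mathcal F\cap\mathcal M$ forming an antichain with $X-i$. The inclusion $Z_j\supseteq X$ is impossible. If $Z_j\subseteq X$, then $i\in Z_j$ (else $Z_j\subseteq X-i$) and $Z_j\ne X$, contradicting the minimality of $X$. So $\{X,Z_2,\dots,Z_{n_\ell}\}$ is an antichain of size $n_\ell$ in $\mathcal F$. Moreover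
$$a\bigl(X\cap\bigcap Z_j\bigr)\ge a\bigl((X-i)\cap\bigcap Z_j\bigr)=1,\qquad b\bigl(X\cup\bigcup Z_j\bigr)=b\bigl((X-i)\cup\bigcup Z_j\bigr)=1,$$
the last equality because $i\notin V_b$. This contradicts (O1).

**Step 6: count.** The forest observation finishes the case $\mathcal M\ne\emptyset$. By Steps 4 and 5, (FO) applies with $I_0=[n]\setminus(V_a\cup V_b)$. With Lemma 3,
$$n-4m\le n-|V_a\cup V_b|\le m-1,\qquad\text{i.e. } m\ge\frac{n+1}5.\qquad\square$$

## 7. Pinning every trace

We turn to part 1. The functions $a$ and $b$ are no longer needed.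

Recall Dilworth's theorem: a finite poset with no antichain of size $w+1$ is a union of at most $w$ chains.

If $k=1$, take an inclusion-maximal family with no antichain of size $n_1$. It is $P$-saturated, and by Dilworth it is a union of at most $n_1-1$ chains, so it has at most $(n_1-1)(n+1)$ members. For $n_1=1$ this is $0$. So part 1 holds for $k=1$. From now on $k\ge2$.

Split $[n]=X\sqcup I$ with $X$ of bounded size and $I\ne\emptyset$. The trace of a set is its intersection with $X$. The following lemma says what to aim for.

**Lemma 4.** Let $c=|X|$, and let $\mathcal F_0$ be a $P$-free family of subsets of $[n]$ such that for every $T\subseteq X$ there is $\ell\in\{1,\dots,k\}$ for which $\mathcal F_0$ contains a copy of $K_{n_1,\dots,n_{\ell-1}}$ with all members $\subseteq T$ and a copy of $K_{n_{\ell+1},\dots,n_k}$ with all members $\supseteq T\cup I$. Then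
$$\mathrm{sat}^*(n,P)\le2^c\bigl((\max_in_i-1)(n-c-1)+2\bigr).$$

*Proof.* Let $\mathcal F\supseteq\mathcal F_0$ be an inclusion-maximal $P$-free family; it is $P$-saturated. Fix $T\subseteq X$ and its $\ell$. Every $S\in\mathcal F$ with $S\cap X=T$ and $S\cap I\notin\{\emptyset,I\}$ satisfies $T\subsetneq S\subsetneq T\cup I$, so it lies strictly above the lower copy and strictly below the upper one. If such sets contained an antichain of size $n_\ell$, it would complete a copy of $P$ in $\mathcal F$. So by Dilworth they are covered by at most $n_\ell-1$ chains. Each chain has at most $|I|-1$ members, since the sets $S\cap I$ along it are distinct nonempty proper subsets of $I$ forming a chain. Besides these there are at most the two sets $T$ and $T\cup I$ with trace $T$. Sum over the $2^c$ traces, with $|I|=n-c$. $\square$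

**Example: $K_{2,2}$.** Let $X=\{1,2,3,4\}$, $n\ge5$, and let $\mathcal F_0$ consist of all pairs in $X$ and all sets $U\cup I$ with $U$ a triple in $X$. The pairs form an antichain, and so do the sets $U\cup I$. In a copy of $K_{2,2}$ with $A,B$ below $C,D$, the sets $A,B$ must therefore be distinct pairs and $C,D$ distinct sets of the form $U\cup I$. But $A\cup B\subseteq X$ has at least three elements, while $C\cap D\cap X$ has at most two. So $\mathcal F_0$ is $K_{2,2}$-free. If $|T|\le2$, at least two triples contain $T$, and $\ell=1$ works. If $|T|\ge3$, at least two pairs lie in $T$, and $\ell=2$ works. So $\mathrm{sat}^*(n,K_{2,2})\le16(n-3)$.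

## 8. Measuring by size, and a pair that completes a layer

The example suggests using thresholds $\theta_1<\theta_2<\dots<\theta_{k-1}$: say that $T$ has level $r(T)=|\{i:|T|\ge\theta_i\}|$, let $\ell=r(T)+1$, and use families $\mathcal L_i$ of subsets of $X$ for the copies below, and $\mathcal U_i$ (with $I$ added) for the copies above. Let us see what happens at an interior layer with $n_i=2$, for $k=3$ and $i=2$.

Above a set $V$ with $\theta_1-1$ elements we need two incomparable sets for layer $2$; the natural ones are $V+p$, of size $\theta_1$. So $\mathcal U_2$ would consist of all $\theta_1$-sets. Inside a set of size $\theta_2$ we need two incomparable sets for layer $2$, and the natural ones are obtained by deleting one point. So $\mathcal L_2$ would consist of all $(\theta_2-1)$-sets. Two of these, inside one $\theta_2$-set, meet in $\theta_2-2$ points, and this intersection must have level at least $1$ to hold the first layer. So $\theta_2-2\ge\theta_1$, and the sets of $\mathcal L_2$ are larger than those of $\mathcal U_2$.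

Now take $U\in\mathcal U_2$ and $L\in\mathcal L_2$ with $U\subsetneq L$. The sets $L$ and $U\cup I$ are incomparable: $L$ misses $I$, and $L\not\subseteq U\cup I$. Their traces have intersection $U$, of level $1$, so the first layer fits below; the union is $L$, of level $1$, so the third layer fits above. Hence $\{L,U\cup I\}$ completes a copy of $P$ inside $\mathcal F_0$. For the diamond one can see it explicitly: with $\mathcal L_1$ the $\theta_1$-sets and $\mathcal U_3$ the $(\theta_2-1)$-sets, the sets $U,\ L,\ U\cup I,\ L\cup I$ all lie in $\mathcal F_0$ and form a diamond. (The diamond itself has the easy family of Section 1, but the same obstruction arises for $K_{2,2,2}$.) If $n_i\ge3$, one pair does not fill the layer; the construction below treats all $n_i\ge2$ alike.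

So we must prevent $L\in\mathcal L_i$ and $U\in\mathcal U_i$ from satisfying both "$L\cap U$ has level at least $i-1$" and "$L\cup U$ has level at most $i-1$". The way to do this is to measure the two levels with different rulers. Reserve a set $R$ of points. The coarse ruler, for level $i-1$, counts all of $R$ as a single unit; the finer ruler, for level $i$, splits off the points of a subset $S\subseteq R$. Let every $U\in\mathcal U_i$ contain $R$ and every $L\in\mathcal L_i$ miss a point of $S$. Then $L\cap U$ loses the unit $R$, and its coarse count drops below that of $U$.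

There is one difficulty. Consider a trace $A\cup(R-x)$ whose coarse count is one below the threshold. The only sets of the prescribed form and coarse count above it add $x$, so there is just one such set. We therefore also need some sets $(A+y)\cup(R-x)$ in $\mathcal U_i$. Such a set can lie inside an $L$ that misses exactly the point $x$ of $S$. A coloring separates them: $A'\cup(R-x)$ is admitted to $\mathcal U_i$ only if $x$ is the color of $A'$, and an $L$ missing exactly $x$ of $S$ is admitted to $\mathcal L_i$ only if no suitable subset of $L$ has color $x$. If $S$ is large compared with the number of colors that can occur inside $L$, both families remain rich enough.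

## 9. The ground set, the rulers and the families

**Step 1: the numbers.** These fix the thresholds and the sizes of the reserved sets. Let $j_1<\dots<j_q$ be the indices $j\in\{2,\dots,k-1\}$ with $n_j\ge2$; possibly $q=0$. Let $t(i)=|\{s:j_s\le i\}|$. Put $\theta_1=n_1+1$, and for $2\le i\le k-1$:

* if $n_i=1$, let $\theta_i=\theta_{i-1}+1$;
* if $i=j_t$, let $d_t=\theta_{i-1}$, $\ s_t=\binom{d_t+n_i+1}{d_t}+n_i$, and $\theta_i=d_t+s_t+n_i+1$.

So $\theta_i$ increases with $i$, and all $d_t\ge\theta_1\ge2$. Note $t(1)=0$ and $t(k-1)=q$. For $2\le i\le k-1$: if $n_i=1$ then $t(i)=t(i-1)$; if $i=j_t$ then $t(i)=t$ and $t(i-1)=t-1$.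

**Step 2: the ground set and the partitions.** The partitions are the rulers. Take disjoint sets $Y,S_1,\dots,S_q$ with $|S_t|=s_t$. For $0\le t\le q$ put $X_t=Y\cup S_1\cup\dots\cup S_t$, and let $X=X_q$. Let $R_t=X\setminus X_{t-1}=S_t\cup\dots\cup S_q$ for $1\le t\le q$, and $R_{q+1}=\emptyset$. Let
$$|Y|=(|R_1|+1)\bigl(\theta_{k-1}+\max_in_i\bigr).$$
For $0\le t\le q$ let $\mathcal P_t$ be the partition of $X$ into the singletons of $X_t$ and, if $t<q$, the block $R_{t+1}$. Let $f_t(T)$ be the number of blocks of $\mathcal P_t$ contained in $T\subseteq X$. Adding a point to $T$ raises $f_t$ by at most $1$, because the point lies in one block. The partition $\mathcal P_q$ consists of singletons, so $f_q(T)=|T|$.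

**Step 3: the levels.** They say which layer a trace will pin. For $1\le i\le k-1$ let
$$C_i(T):\quad f_{t(i)}(T)\ge\theta_i.$$
For $1\le t\le q$, the blocks of $\mathcal P_t$ outside $X_{t-1}$ are the $s_t$ singletons of $S_t$ and at most one more, so
$$f_{t-1}(T)\ \ge\ |T\cap X_{t-1}|\ \ge\ f_t(T)-s_t-1. \tag{3}$$
Hence $C_i(T)$ implies $C_{i-1}(T)$ for $2\le i\le k-1$. This is clear if $n_i=1$, since the ruler is the same and $\theta_{i-1}<\theta_i$. If $i=j_t$, (3) gives $f_{t-1}(T)\ge\theta_i-s_t-1=d_t+n_i\ge\theta_{i-1}$. Let $r(T)=|\{i:C_i(T)\}|\in\{0,\dots,k-1\}$. Then $r$ is increasing in $T$, and $C_i(T)\iff r(T)\ge i$. All $C_i(X)$ hold, since $|Y|\ge\theta_{k-1}$.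

**Step 4: the colorings.** They will separate $\mathcal L_{j_t}$ from $\mathcal U_{j_t}$. For each $t$ we choose $\chi_t:\binom{X_{t-1}}{d_t}\to R_t$ such that for every $A'\subseteq X_{t-1}$ with $|A'|=d_t-1$ and every $x\in R_t$ there are at least $n_{j_t}$ elements $y\in X_{t-1}\setminus A'$ with $\chi_t(A'+y)=x$. To do this, label the points of $X_{t-1}$ by elements of the cyclic group $\mathbb Z_{|R_t|}$ so that each label is used at least $d_t+n_{j_t}$ times on $Y$. This is possible since $|Y|\ge|R_t|(d_t+n_{j_t})$. Identify $\mathbb Z_{|R_t|}$ with $R_t$, and let $\chi_t(A)$ be the sum of the labels of $A$. Given $A'$ and $x$, exactly one label for $y$ makes the sum equal to $x$. It occurs at least $d_t+n_{j_t}$ times, and at most $d_t-1$ of its occurrences are in $A'$.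

**Step 5: the families $\mathcal L_i$, $1\le i\le k-1$.** They supply copies below.

* If $n_i=1$: all unions of exactly $\theta_i$ blocks of $\mathcal P_{t(i)}$.
* If $i=1$ and $n_1\ge2$: all unions of exactly $\theta_1-1$ blocks of $\mathcal P_0$.
* If $i=j_t$: all unions $L$ of exactly $\theta_i-1$ blocks of $\mathcal P_t$ such that $S_t\not\subseteq L$ and, if $S_t\setminus L=\{x\}$ for a single $x$, no $d_t$-subset $A$ of $L\cap X_{t-1}$ has $\chi_t(A)=x$.

**Step 6: the families $\mathcal U_i$, $2\le i\le k$.** They supply copies above.

* If $n_i=1$: all maximal $T\subseteq X$ with $\neg C_{i-1}(T)$.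
* If $i=k$ and $n_k\ge2$: all subsets of $X$ of size $\theta_{k-1}$.
* If $i=j_t$: the sets of type 1, $A\cup R_t$ with $A\subseteq X_{t-1}$, $|A|=d_t-1$; and the sets of type 2, $A\cup(R_t-x)$ with $A\subseteq X_{t-1}$, $|A|=d_t$, $x=\chi_t(A)$. In both cases $f_{t-1}=d_t$: in type 1 the block $R_t$ of $\mathcal P_{t-1}$ counts once, in type 2 not at all.

We shall use the following: if $T$ is maximal with $\neg C_{i-1}(T)$, then $T\ne X$, $f_{t(i-1)}(T)=\theta_{i-1}-1$, and $f_{t(i-1)}(T+p)=\theta_{i-1}$ for every $p\in X\setminus T$. Indeed $C_{i-1}(X)$ holds, so $T\ne X$; the count is at most $\theta_{i-1}-1$ at $T$ and at least $\theta_{i-1}$ at $T+p$, and one point raises it by at most $1$.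

Let $\mathcal L=\bigcup\mathcal L_i$ and $\mathcal U=\bigcup\mathcal U_i$.

**Example: the diamond.** For $(n_1,n_2,n_3)=(1,2,1)$ we have $q=1$, $j_1=2$, $\theta_1=d_1=2$, $s_1=\binom52+2=12$, $\theta_2=2+12+2+1=17$, $R_1=S_1$ and $|Y|=13\cdot19=247$, so $|X|=259$. The rulers are $f_0(T)=|T\cap Y|+[S_1\subseteq T]$, where the bracket is $1$ if the inclusion holds and $0$ otherwise, and $f_1(T)=|T|$. For $y\in Y$ and $x\in S_1$ the set $\{y\}\cup S_1$ has $f_0=2$, $f_1=13$ and level $1$, while $\{y\}\cup(S_1-x)$ has $f_0=1$, $f_1=12$ and level $0$. The family $\mathcal L_1$ consists of the pairs in $Y$ and the sets $\{y\}\cup S_1$. The family $\mathcal U_2$ consists of the sets $\{y\}\cup S_1$ and the sets $\{y,y'\}\cup(S_1-x)$ with $x=\chi_1(\{y,y'\})$. The family $\mathcal L_2$ consists of the $16$-sets that miss at least two points of $S_1$, or miss exactly one point $x$ of $S_1$ and contain no pair in $Y$ of color $x$. Finally $\mathcal U_3$ consists of all $16$-sets.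

## 10. Copies below and above every set

**Lemma 5.** If $r(T)\ge i$ with $0\le i\le k-1$, then $\mathcal L$ contains a copy of $K_{n_1,\dots,n_i}$ with all members $\subseteq T$.

*Proof.* We use induction on $i$; $i=0$ is trivial. For $i\ge1$, $C_i(T)$ lets us choose $T^*\subseteq T$, a union of exactly $\theta_i$ blocks of $\mathcal P_{t(i)}$.

**Case $i=1$.** If $n_1=1$, take $T^*\in\mathcal L_1$. Otherwise take $n_1$ of the $\theta_1=n_1+1$ sets obtained from $T^*$ by deleting one block; they form an antichain in $\mathcal L_1$.

**Case $i\ge2$, $n_i=1$.** Here $T^*\in\mathcal L_i$. Delete one block from $T^*$. The result contains $\theta_i-1=\theta_{i-1}$ blocks of $\mathcal P_{t(i)}=\mathcal P_{t(i-1)}$, so it has $r\ge i-1$ and by induction contains a copy of $K_{n_1,\dots,n_{i-1}}$, which is strictly below $T^*$.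

**Case $i=j_t$.** Write $d,s,n'$ for $d_t,s_t,n_i$. Let $G=T^*\cap X_{t-1}$. By (3), $|G|\ge\theta_i-s-1=d+n'$. We find $n'$ points of $X_t$ (they are singleton blocks of $\mathcal P_t$) whose separate deletion from $T^*$ gives members of $\mathcal L_i$ whose common intersection $E$ satisfies $|E\cap X_{t-1}|\ge d$. That suffices: these $n'\ge2$ members form an antichain, each of them properly contains $E$, and $f_{t-1}(E)\ge d=\theta_{i-1}$ gives $C_{i-1}(E)$, so by induction $E$ contains a copy of $K_{n_1,\dots,n_{i-1}}$, strictly below each of them. Each set obtained is a union of exactly $\theta_i-1$ blocks of $\mathcal P_t$; the other conditions are checked as follows.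

* If $|S_t\setminus T^*|\ge2$, delete points $y$ of $G$, with $n'$ choices of $y$. Each resulting $L$ has $S_t\setminus L=S_t\setminus T^*$, with at least two points, so $L\in\mathcal L_i$. Here $|E\cap X_{t-1}|=|G|-n'\ge d$.
* If $|S_t\setminus T^*|=1$, delete points $y\in S_t\cap T^*$; there are $s-1\ge n'$ of them. Each $L$ has $|S_t\setminus L|=2$, so $L\in\mathcal L_i$, and $E\supseteq G$.
* If $S_t\subseteq T^*$, then $T^*$ contains $s$ singletons of $S_t$, so $|G|\le\theta_i-s=d+n'+1$, and at most $\binom{d+n'+1}{d}=s-n'$ colors occur on the $d$-subsets of $G$. So at least $n'$ points $x\in S_t$ do not occur as a color; delete $n'$ of these. Each $L=T^*-x$ has $S_t\setminus L=\{x\}$ and $L\cap X_{t-1}=G$, so $L\in\mathcal L_i$, and $E\supseteq G$. $\square$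

**Lemma 6.** If $2\le i\le k+1$ and $r(T)\le i-2$, then $\mathcal U$ contains a copy of $K_{n_i,\dots,n_k}$ with all members $\supseteq T$.

*Proof.* We use downward induction on $i$; $i=k+1$ is trivial. Let $i\le k$. Then $\neg C_{i-1}(T)$ holds; let $V\supseteq T$ be maximal with $\neg C_{i-1}(V)$.

**Case $i=k$.** If $n_k=1$, take $V\in\mathcal U_k$. Otherwise $|V|=f_q(V)=\theta_{k-1}-1$, because $t(k-1)=q$, and we take $V+p$ for $n_k$ different $p\in X\setminus V$. There are enough, since $|X|\ge\theta_{k-1}+n_k$.

**Case $i<k$, $n_i=1$.** Here $V\in\mathcal U_i$. Take $p\in X\setminus V$. Since $t(i)=t(i-1)$, $f_{t(i)}(V+p)=\theta_{i-1}<\theta_i$, so $r(V+p)\le i-1$. By induction there is a copy of $K_{n_{i+1},\dots,n_k}$ in $\mathcal U$ with all members $\supseteq V+p\supsetneq V$.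

**Case $i=j_t$.** With $d,s,n'$ as before, $f_{t-1}(V)=d-1$, and adding any missing point raises $f_{t-1}$. If $R_t\subseteq V$, then $V=A\cup R_t$ with $A\subseteq X_{t-1}$ and $|A|=d-2$. If $R_t\not\subseteq V$, then adding a missing point of $R_t$ must complete the block $R_t$, so exactly one point $x$ of $R_t$ is missing and $V=A\cup(R_t-x)$ with $A\subseteq X_{t-1}$, $|A|=d-1$.

In the first situation take the $n'$ sets $(A+y_j)\cup R_t$ with distinct $y_j\in X_{t-1}\setminus A$, of type 1; there are enough points, since $|Y|\ge\theta_{k-1}+n'$. In the second take $A\cup R_t$, of type 1, and $n'-1$ sets $(A+y_j)\cup(R_t-x)$ with distinct $y_j\in X_{t-1}\setminus A$ and $\chi_t(A+y_j)=x$, of type 2; the $y_j$ exist by the property of the coloring. In both situations these are $n'$ members of $\mathcal U_i$ containing $V$. They are pairwise incomparable: sets with different $y_j$ each have their own $y_j$, and $A\cup R_t$ contains $x$ but no $y_j$, while the type 2 sets omit $x$.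

Their union $W$ has $|W\cap X_{t-1}|=d+n'-2$, so $f_t(W)\le d+n'-2+(s+1)<\theta_i$ and $r(W)\le i-1$. By induction there is a copy of $K_{n_{i+1},\dots,n_k}$ in $\mathcal U$ with all members $\supseteq W$. Since $n'\ge2$, each of the $n'$ sets is properly contained in $W$, so this copy is strictly above all of them. $\square$

## 11. Levels of the chosen sets and their intersections and unions

To show that no copy of $P$ arises, we need to know the level of each chosen set and how two chosen sets of the same layer interact.

**Lemma 7.** A set $L\in\mathcal L_i$ has $r(L)=i$ if $n_i=1$, and $r(L)=i-1$ if $n_i\ge2$. A set $U\in\mathcal U_i$ has $r(U)=i-2$ if $n_i=1$, and $r(U)=i-1$ if $n_i\ge2$.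

*Proof.*

**$L$ with $n_i=1$.** $C_i(L)$ holds. If $i=k-1$ we are done. Let $i+1\le k-1$. If $n_{i+1}=1$, then $f_{t(i+1)}(L)=\theta_i<\theta_{i+1}$. If $i+1=j_t$, then $L$ is a union of $\theta_i=d_t$ blocks of $\mathcal P_{t-1}$. If $R_t\subseteq L$, then $L$ has $d_t-1$ points in $X_{t-1}$, and $R_t$ splits into at most $s_t+1$ blocks of $\mathcal P_t$, so $f_t(L)\le d_t+s_t$. If $R_t\not\subseteq L$, then $L\subseteq X_{t-1}$ and $f_t(L)=d_t$. Either way $f_t(L)<\theta_{i+1}$. So $\neg C_{i+1}(L)$.

**$L$ with $n_i\ge2$.** $f_{t(i)}(L)=\theta_i-1$, so $\neg C_i(L)$. This suffices for $i=1$. If $i=j_t$, (3) gives $f_{t-1}(L)\ge\theta_i-1-s_t-1=d_t+n_i-1\ge\theta_{i-1}$, so $C_{i-1}(L)$.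

**$U$ with $n_i=1$.** $\neg C_{i-1}(U)$ holds and $f_{t(i-1)}(U)=\theta_{i-1}-1$. This suffices for $i=2$. Let $i\ge3$. If $n_{i-1}=1$, then $\theta_{i-1}-1=\theta_{i-2}$ and $t(i-1)=t(i-2)$, so $C_{i-2}(U)$. If $i-1=j_t$, (3) gives $f_{t-1}(U)\ge\theta_{i-1}-1-s_t-1=d_t+n_{i-1}-1\ge d_t=\theta_{i-2}$, so again $C_{i-2}(U)$.

**$U$ with $n_i\ge2$.** If $i=k$, then $f_q(U)=|U|=\theta_{k-1}$, so $r(U)=k-1$. If $i=j_t$, then $f_{t-1}(U)=d_t=\theta_{i-1}$ gives $C_{i-1}(U)$, and $f_t(U)\le d_t+s_t+1<\theta_i$ gives $\neg C_i(U)$. $\square$

**Lemma 8.**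

(a) If $n_i\ge2$ and $L\ne L'$ are in $\mathcal L_i$, then $C_i(L\cup L')$.

(b) If $n_i\ge2$ and $U\ne U'$ are in $\mathcal U_i$, then $\neg C_{i-1}(U\cap U')$.

(c) If $i=j_t$, $L\in\mathcal L_i$ and $U\in\mathcal U_i$, then $\neg C_{i-1}(L\cap U)$ or $C_i(L\cup U)$.

(d) If $n_h=1$, $L\in\mathcal L_h$, $J\subseteq L$ and $r(J)\ge h$, then $J=L$.

(e) If $n_h=1$, $U\in\mathcal U_h$, $U\subseteq V\subseteq X$ and $r(V)\le h-2$, then $V=U$.

*Proof.* (a) Both are unions of exactly $\theta_i-1$ blocks of $\mathcal P_{t(i)}$. As they differ, their union contains at least $\theta_i$ blocks.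

(b) If $i=k$, both have size $\theta_{k-1}$, so $f_q(U\cap U')=|U\cap U'|<\theta_{k-1}$. Let $i=j_t$, and let $A,A'$ be the parts of $U,U'$ in $X_{t-1}$. If both are of type 1, then $A\ne A'$ have size $d_t-1$ and $f_{t-1}(U\cap U')=|A\cap A'|+1\le d_t-1$. If one is of type 1 and one of type 2, then $R_t\not\subseteq U\cap U'$ and $f_{t-1}(U\cap U')=|A\cap A'|\le d_t-1$. If both are of type 2, then $A\ne A'$, because $A$ determines $x=\chi_t(A)$ and hence $U$; so $f_{t-1}(U\cap U')=|A\cap A'|\le d_t-1$. In all cases the count is below $d_t=\theta_{i-1}$.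

(c) This is where the two rulers and the coloring do their work. Suppose $C_{i-1}(L\cap U)$ and $\neg C_i(L\cup U)$. Since $f_{t-1}(L\cap U)\ge d_t=f_{t-1}(U)$, the set $L$ contains every block of $\mathcal P_{t-1}$ contained in $U$. As $S_t\not\subseteq L$, also $R_t\not\subseteq L$, so $R_t\not\subseteq U$ and $U$ is of type 2: $U=A\cup(R_t-x)$ with $x=\chi_t(A)$, and $A\subseteq L$. Next, $f_t(L\cup U)\le\theta_i-1=f_t(L)$, so $L$ contains every block of $\mathcal P_t$ contained in $U$. In particular $S_t\setminus\{x\}\subseteq L$. As $S_t\not\subseteq L$, we get $x\in S_t$ and $S_t\setminus L=\{x\}$; if $x$ were in $R_{t+1}$ we would have $S_t\subseteq L$. But $A$ is a $d_t$-subset of $L\cap X_{t-1}$ with $\chi_t(A)=x$, contradicting the definition of $\mathcal L_i$.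

(d) $f_{t(h)}(J)\ge\theta_h$, and $L$ is a union of exactly $\theta_h$ blocks of $\mathcal P_{t(h)}$. As $J\subseteq L$, $J$ contains all of them.

(e) $r(V)\le h-2$ means $\neg C_{h-1}(V)$, and $U$ is maximal with $\neg C_{h-1}(U)$. $\square$

## 12. The family $\mathcal F_0$ contains no copy of $P$

Let $n>c:=|X|$, identify $[n]=X\sqcup I$ with $I\ne\emptyset$, and let
$$\mathcal F_0=\mathcal L\cup\{U\cup I:U\in\mathcal U\}.$$
Members of $\mathcal L$ are subsets of $X$, so they do not contain $I$; the other members do.

**Lemma 9 (Layer Lemma).** Let $M\subseteq\mathcal F_0$ be an antichain with $|M|=n_j$, $1\le j\le k$, and let $J$ be the intersection and $W$ the union of the traces of its members. If $r(J)\ge j-1$ and $r(W)\le j-1$, then $n_j=1$ and either $M=\{L\}$ with $j\ge2$, $L\in\mathcal L_{j-1}$, $n_{j-1}=1$, or $M=\{U\cup I\}$ with $j\le k-1$, $U\in\mathcal U_{j+1}$, $n_{j+1}=1$.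

*Proof.*

**Step 1: list the possible members.** Lemma 7 leaves few of them. All traces lie between $J$ and $W$, so they have $r=j-1$. By Lemma 7 each member of $M$ is of one of these kinds:

* first kind: $L\in\mathcal L_{j-1}$ with $n_{j-1}=1$;
* second kind: $U\cup I$ with $U\in\mathcal U_{j+1}$, $n_{j+1}=1$;
* third kind: $L\in\mathcal L_j$, or $U\cup I$ with $U\in\mathcal U_j$, where $n_j\ge2$.

**Step 2: the first two kinds stand alone.** This gives the two exceptions in the statement. If some member $L$ is of the first kind, (d) with $h=j-1$ gives $J=L$. So $L$ is contained in every member of the antichain $M$, and $M=\{L\}$. If some member $U\cup I$ is of the second kind, (e) with $h=j+1$ and $V=W$ gives $W=U$. So $U\cup I$ contains every member of $M$, and $M=\{U\cup I\}$. In both cases $n_j=|M|=1$.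

**Step 3: the third kind is impossible.** This excludes everything else. Otherwise all members are of the third kind, $n_j\ge2$, and $M$ has two distinct members. Two from $\mathcal L_j$ give $C_j(W)$ by (a), contrary to $r(W)\le j-1$. Two of the form $U\cup I$ with $U\in\mathcal U_j$ have distinct traces, and (b) gives $\neg C_{j-1}(J)$, contrary to $r(J)\ge j-1$. One of each requires $1\le j\le k-1$ and $2\le j\le k$, so $j$ is some $j_t$, and (c) gives $\neg C_{j-1}(J)$ or $C_j(W)$, again a contradiction. $\square$

**Lemma 10.** If $\mathcal L$ contains a copy of $K_{n_1,\dots,n_i}$, $0\le i\le k-1$, with all members $\subseteq T$, where $T\subseteq X$, then $r(T)\ge i$.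

*Proof.* We use induction on $i$; $i=0$ is trivial. Let $M$ be layer $i$. The lower layers lie inside $J=\bigcap M$, so $r(J)\ge i-1$ by induction. Suppose $r(T)\le i-1$. Then $r(\bigcup M)\le i-1$, and the Layer Lemma with $j=i$ applies. Members of $\mathcal L$ do not contain $I$, so the first alternative holds: $n_i=1$, $i\ge2$, $M=\{L\}$, $L\in\mathcal L_{i-1}$, $n_{i-1}=1$. Layer $i-1$ is a single $L'\subsetneq L$. Layers $1,\dots,i-1$ are contained in $L'$, so $r(L')\ge i-1$ by induction. By (d) with $h=i-1$, $L'=L$, a contradiction. $\square$

**Lemma 11.** If $\mathcal U$ contains a copy of $K_{n_i,\dots,n_k}$, $2\le i\le k+1$, with all members $\supseteq T$, where $T\subseteq X$, then $r(T)\le i-2$.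

*Proof.* We use downward induction on $i$; $i=k+1$ is trivial, since $r\le k-1$. Let $M$ be layer $i$ and $W=\bigcup M$. The upper layers have all members $\supseteq W$, so $r(W)\le i-1$ by induction. Suppose $r(T)\ge i-1$. Then $r(\bigcap M)\ge i-1$. Apply the Layer Lemma with $j=i$ to $\{U\cup I:U\in M\}$, which is an antichain of the same size. Since these sets contain $I\ne\emptyset$, the second alternative holds: $n_i=1$, $i\le k-1$, $M=\{U\}$, $U\in\mathcal U_{i+1}$, $n_{i+1}=1$. Layer $i+1$ is a single $U'\supsetneq U$. Layers $i+1,\dots,k$ contain $U'$, so $r(U')\le i-1$ by induction. By (e) with $h=i+1$, $U'=U$, a contradiction. $\square$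

**Proposition 12.** $\mathcal F_0$ contains no copy of $P$.

*Proof.* Suppose it does.

**Step 1: find the layer where the copy leaves $\mathcal L$.** At that layer the two lemmas above meet. Let $j$ be the least index of a layer containing a member of the form $U\cup I$ with $U\in\mathcal U$, and $j=k$ if there is none. The layers below $j$ lie in $\mathcal L$. If there are layers above $j$, their members contain a set $U\cup I$ of layer $j$; so they contain $I\ne\emptyset$ and have the form $U'\cup I$ with $U'\in\mathcal U$.

**Step 2: apply the Layer Lemma.** Its hypotheses come from Lemmas 10 and 11. Let $M$ be layer $j$, and let $J,W$ be the intersection and union of the traces. The layers below $j$ consist of subsets of $X$ contained in every member of $M$, so they lie inside $J$, and Lemma 10 gives $r(J)\ge j-1$. For $A,B\subseteq X$ we have $A\cup I\subseteq B\cup I$ iff $A\subseteq B$, so the traces of the layers above $j$ form a copy of $K_{n_{j+1},\dots,n_k}$ in $\mathcal U$ with all members $\supseteq W$, and Lemma 11 (with $i=j+1$) gives $r(W)\le j-1$. By the Layer Lemma $n_j=1$ and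 one of two cases holds.

**Step 3: exclude both cases.** In each case a neighboring layer would have to coincide with layer $j$.

If $M=\{L\}$ with $j\ge2$, $L\in\mathcal L_{j-1}$, $n_{j-1}=1$, then layer $j-1$ is a single $L'\in\mathcal L$ with $L'\subsetneq L$. Layers $1,\dots,j-1$ lie inside $L'$, so $r(L')\ge j-1$ by Lemma 10, and (d) gives $L'=L$, a contradiction.

If $M=\{U\cup I\}$ with $j\le k-1$, $U\in\mathcal U_{j+1}$, $n_{j+1}=1$, then layer $j+1$ is a single $U'\cup I$ with $U'\in\mathcal U$ and $U'\supsetneq U$. The traces of layers $j+1,\dots,k$ contain $U'$, so $r(U')\le j-1$ by Lemma 11 with $i=j+1$, and (e) with $h=j+1$ gives $U'=U$, a contradiction. $\square$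

## 13. The linear upper bound and the order of growth

**Proof of part 1.** The case $k=1$ was treated in Section 7. Let $k\ge2$ and $n>c=|X|$. We check the hypotheses of Lemma 4. The family $\mathcal F_0$ is $P$-free by Proposition 12. Given $T\subseteq X$, let $\ell=r(T)+1\in\{1,\dots,k\}$. Lemma 5 with $i=\ell-1$ gives a copy of $K_{n_1,\dots,n_{\ell-1}}$ in $\mathcal L\subseteq\mathcal F_0$ with all members $\subseteq T$. Since $r(T)=(\ell+1)-2$, Lemma 6 with $i=\ell+1$ gives a copy of $K_{n_{\ell+1},\dots,n_k}$ in $\mathcal U$ with all members $\supseteq T$; adding $I$ to each member gives a copy in $\mathcal F_0$ with all members $\supseteq T\cup I$. By Lemma 4,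
$$\mathrm{sat}^*(n,P)\le2^c\bigl((\max_in_i-1)(n-c-1)+2\bigr)\qquad\text{for all } n>c,$$
where $c$ depends only on $n_1,\dots,n_k$. The right-hand side is at most $Cn$ for a suitable constant $C$. If all $n_i=1$ it equals $2^{c+1}$, so $\mathrm{sat}^*(n,P)=O(1)$. $\square$

If some $n_i\ne1$, part 2 gives $\mathrm{sat}^*(n,P)\ge(n+1)/5$ for every $n\ge1$ and part 1 gives $\mathrm{sat}^*(n,P)\le Cn$ for all large $n$. So $\mathrm{sat}^*(n,K_{n_1,\dots,n_k})=\Theta(n)$, which is the conjecture. $\blacksquare$
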